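\title{A nonamenable Poisson zoo with infinite second moment and no infinite cluster}

\begin{abstract}
In the Poisson zoo, independent copies of a random finite connected set $H$ are placed at the vertices of a Cayley graph with intensity $\lambda$. One may ask whether nonamenability of the graph and $\mathbb{E}|H|^2=\infty$ force an infinite cluster for every $\lambda>0$. We show that they do not: on $F_2\times\mathbb{Z}$, with segments in the $\mathbb{Z}$-direction whose length has law proportional to $\ell^{-3}$, all clusters are finite for small $\lambda$. More generally, for segments on $\Gamma_0\times\mathbb{Z}$ we give a growth condition on the truncated second moment under which, for small $\lambda$, all clusters are finite and connections decay exponentially in the $\Gamma_0$-direction. Conversely, if $\Gamma_0$ is nonamenable and $\mathbb{E}|H|^{2-\varepsilon}=\infty$ for some $\varepsilon\in(0,1)$, there is an infinite cluster for every $\lambda>0$. The first result is proved by an induction over doubly exponential length scales, the second by a crossing estimate and a branching process.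
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The Poisson zoo}

Let $\Gamma$ be an infinite finitely generated group with identity $o$, let $S$ be a finite symmetric generating set, and let $G=(V,E)$ be the Cayley graph, with $V=\Gamma$ and edges $\{x,xs\}$ for $x\in\Gamma$, $s\in S$. Left multiplication by an element of $\Gamma$ is an automorphism of $G$. For finite $K\subseteq V$ let $\partial K$ be the set of edges with exactly one endpoint in $K$. The \emph{Cheeger constant} of $G$ is the infimum of $|\partial K|/|K|$ over finite nonempty $K$, and $G$ is \emph{nonamenable} if it is positive.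

A \emph{lattice animal} is a finite connected set $H\subseteq V$ with $o\in H$, and $|H|$ is its volume. Fix a probability measure $\nu$ on lattice animals and an intensity $\lambda>0$. Independently for each $x\in V$, take a Poisson number $N_x$, of mean $\lambda$, of independent animals $H_{x,1},\dots,H_{x,N_x}$ with law $\nu$, and translate them to $x$. The \emph{Poisson zoo} is the random set
\[
\mathcal{Z}=\bigcup_{x\in V}\bigcup_{i\le N_x}xH_{x,i},
\]
and its \emph{clusters} are the connected components of the subgraph of $G$ induced by $\mathcal{Z}$.

The first two moments of $|H|$ have a direct meaning. An animal $H$ placed at $x$ covers $o$ exactly when $x^{-1}\in H$. So the number of placed animals that cover $o$ is Poisson with mean $\lambda\sum_x\nu(x^{-1}\in H)=\lambda\,\mathbb{E}_\nu|H|$, and the expected sum of their volumes is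
\[
\lambda\sum_x\mathbb{E}_\nu\big[|H|\,\mathbf{1}[x^{-1}\in H]\big]=\lambda\,\mathbb{E}_\nu|H|^2 .
\]
The first moment fixes the density, $\mathbb{P}(o\in\mathcal{Z})=1-e^{-\lambda\mathbb{E}_\nu|H|}$. The second moment measures how much volume a single vertex brings in when a cluster is explored vertex by vertex. The following facts are known.
\begin{enumerate}
\item[(a)] If $\mathbb{E}_\nu|H|=\infty$, then $\mathcal{Z}=V$ almost surely, for every $\lambda>0$.
\item[(b)] If $G$ is nonamenable and $\mathbb{E}_\nu|H|^2<\infty$, then all clusters are finite for small $\lambda$, and there are infinite clusters for large $\lambda$.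
\item[(c)] Let $\Gamma=\Gamma_1*\Gamma_2$ be a free product of nontrivial finitely generated groups, let $S=S_1\cup S_2$ be the union of finite symmetric generating sets of the factors, and suppose that $G$ is nonamenable. If $\mathbb{E}_\nu|H|<\infty$ and $\mathbb{E}_\nu|H|^2=\infty$, then there are infinite clusters for every $\lambda>0$.
\item[(d)] The conclusion of (c) holds on every nonamenable Cayley graph when the animals are \emph{worms}, that is, $H=\{X_0,\dots,X_L\}$ for a simple random walk $(X_n)$ from $o$ and an independent random integer $L\ge0$.
\end{enumerate}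
This leads to the question posed by Pete and Rokob~\cite{PR}.
\begin{quote}
\emph{Let $G$ be any nonamenable Cayley graph and $\nu$ any measure on lattice animals with $\mathbb{E}_\nu|H|^2=\infty$. Does $\mathcal{Z}$ almost surely have an infinite cluster for every $\lambda>0$?}
\end{quote}
By (a), only the case $\mathbb{E}_\nu|H|<\infty$ is in question. The natural guess is yes. In a nonamenable graph the part $K$ of a cluster found so far has a boundary proportional to $|K|$, and each vertex on the far side of that boundary is covered by animals of infinite expected volume, so the exploration looks like a branching process with infinite mean. The weak point is that many boundary vertices may be covered by one and the same animal, whose volume is then counted many times. We show that this overcounting can be strong enough to make the answer negative.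

\subsection{Segment animals}

Let $\Gamma_0$ be an infinite finitely generated group with identity $e$ and finite symmetric generating set $S_0\not\ni e$. Put $d=|S_0|$, let $G_0$ be the Cayley graph and $|v|$ the word length of $v\in\Gamma_0$. We call $\Gamma_0$ nonamenable if $G_0$ is. From now on
\[
\Gamma=\Gamma_0\times\mathbb{Z},\qquad S=(S_0\times\{0\})\cup\{(e,1),(e,-1)\},\qquad o=(e,0).
\]
The sets $\{v\}\times\mathbb{Z}$ are the \emph{fibers}. If $G_0$ has Cheeger constant $h>0$, then $G$ is nonamenable: a finite set $K$ with slices $K_z=\{v:(v,z)\in K\}$ satisfies $|\partial K|\ge\sum_z|\partial K_z|\ge h|K|$, where $\partial K_z$ is taken in $G_0$. For the free group $F_2$ with free generators and their inverses, $G_0$ is the $4$-regular tree, a finite set $K$ spans at most $|K|-1$ edges, and so $|\partial K|\ge4|K|-2(|K|-1)$ and $h\ge2$.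

We call $\nu$ a \emph{segment measure} if it is supported on sets $\{e\}\times[a,b]$ with $a\le0\le b$; intervals are always intervals of integers. Put
\[
p(\ell)=\nu(|H|=\ell),\qquad M(L)=\sum_{\ell\le L}\ell^2p(\ell).
\]
Thus $\mathbb{E}_\nu|H|^2=\infty$ means $M(L)\to\infty$. Our first theorem lets $M$ tend to infinity, but not too fast. We write $\log^+t=\log\max(1,t)$, and the cluster of $o$ is empty if $o\notin\mathcal{Z}$.

\begin{theorem}\label{thm:finite}
Let $\Gamma_0$ be any group as above and let $\nu$ be a segment measure with
\begin{equation}\label{eq:D}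
\sum_{i\ge1}2^{-i}\log^+M\big(2^{2^i}\big)<\infty .
\end{equation}
Then for every $\alpha>0$ there is $\lambda_0>0$ such that for all $0<\lambda\le\lambda_0$,
\begin{equation}\label{eq:decay}
\sum_{v\in\Gamma_0}e^{\alpha|v|}\,\mathbb{P}\big(\text{the cluster of $o$ meets }\{v\}\times\mathbb{Z}\big)\le1,
\end{equation}
and almost surely all clusters of $\mathcal{Z}$ are finite.
\end{theorem}

\begin{corollary}\label{cor:counter}
Let $\Gamma_0=F_2$, or any nonamenable $\Gamma_0$, and let $H=\{e\}\times[0,\ell-1]$ with probability $p(\ell)=c\,\ell^{-3}$, $\ell\ge1$, where $c$ is the normalizing constant. Then $G$ is nonamenable, $\mathbb{E}_\nu|H|<\infty$ and $\mathbb{E}_\nu|H|^2=\infty$, and for all small $\lambda>0$ almost surely all clusters are finite. The answer to the question above is therefore negative.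
\end{corollary}

\begin{proof}
We have $\mathbb{E}_\nu|H|=c\sum\ell^{-2}<\infty$ and $\mathbb{E}_\nu|H|^2=c\sum\ell^{-1}=\infty$. Since $M(L)\le c(1+\log L)$, we get $\log^+M(2^{2^i})=O(i)$, so \eqref{eq:D} holds and Theorem~\ref{thm:finite} applies.
\end{proof}

Condition \eqref{eq:D} allows much more than logarithmic growth. It holds whenever $\mathbb{E}_\nu[|H|^2/\varphi(|H|)]<\infty$ for an increasing function $\varphi\ge1$ with $\sum_i2^{-i}\log\varphi(2^{2^i})<\infty$, because then $M(L)\le\varphi(L)\,\mathbb{E}_\nu[|H|^2/\varphi(|H|)]$. An example is $\varphi(L)=\exp(\log L/(\log\log L)^2)$ for large $L$, for which $2^{-i}\log\varphi(2^{2^i})=O(i^{-2})$. The second theorem, which is not needed for the counterexample, shows that the exponent $2$ is nevertheless critical for segments.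

\begin{theorem}\label{thm:infinite}
Let $\Gamma_0$ be nonamenable and let $\nu$ be a segment measure with $\mathbb{E}_\nu|H|^{2-\varepsilon}=\infty$ for some $\varepsilon\in(0,1)$. Then for every $\lambda>0$ there is almost surely an infinite cluster.
\end{theorem}

\begin{corollary}\label{cor:power}
Let $\Gamma_0$ be nonamenable, $\beta>0$, and let $\nu$ be a segment measure with $p(\ell)\asymp\ell^{-1-\beta}$. Then infinite clusters exist almost surely for every $\lambda>0$ if and only if $\beta<2$.
\end{corollary}

\begin{proof}
If $\beta<2$, take $\varepsilon\in(0,1)$ with $\varepsilon\le2-\beta$; then $\sum_\ell\ell^{2-\varepsilon}\ell^{-1-\beta}=\infty$ and Theorem~\ref{thm:infinite} applies. If $\beta\ge2$, then $M(L)=O(1+\log L)$, so \eqref{eq:D} holds and Theorem~\ref{thm:finite} applies.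
\end{proof}

The second moment is infinite exactly when $\beta\le2$, so among power laws it gives the wrong prediction only at $\beta=2$. Tails lying between \eqref{eq:D} and the hypothesis of Theorem~\ref{thm:infinite} are not settled here.

Section~\ref{sec:two} shows the overcounting in a zoo with only two lengths. Sections~\ref{sec:finite} and~\ref{sec:infinite} prove the two theorems and can be read independently.

\section{Independent intervals and a zero--one law}\label{sec:prelim}

An \emph{interval} is a set $J=\{v\}\times[a,a+\ell-1]$; its \emph{position} is $(v,a)$, the lowest vertex, and its length is $|J|=\ell\ge1$. Let $\xi(J)$ be the number of placed animals equal to $J$.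

Recall that if a Poisson number of items, of mean $\lambda$, receive independent labels with law $\nu$ from a countable set, then the numbers of items with the various labels $H$ are independent Poisson variables of means $\lambda\nu(H)$, and that sums of independent Poisson variables are Poisson. A placed animal equals $J$ when it is $\{e\}\times[-k,\ell-1-k]$ placed at $(v,a+k)$ for some $0\le k<\ell$, and each pair of a vertex and an animal determines one interval. Hence the variables $\xi(J)$ are independent and Poisson with mean
\[
\sum_{k=0}^{\ell-1}\lambda\,\nu\big(H=\{e\}\times[-k,\ell-1-k]\big)=\lambda p(\ell).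
\]
We call $J$ \emph{present} if $\xi(J)\ge1$. Intervals are present independently, with probability $1-e^{-\lambda p(|J|)}\le\lambda p(|J|)$, and $\mathcal{Z}$ is the union of the present intervals. In particular the law of $\mathcal{Z}$ depends on $\nu$ only through $p$, the family $(\xi(J))$ is invariant in law under left translation by $\Gamma$, and the configurations in different fibers are independent.

Two sets of vertices \emph{touch} if their graph distance is at most $1$. Let $N(J)$ be the set of vertices at distance at most $1$ from $J$, and $B_1=\{e\}\cup S_0$. For $J=\{v\}\times[a,a+\ell-1]$,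
\begin{equation}\label{eq:nbhd}
N(J)\subseteq vB_1\times[a-1,a+\ell],
\end{equation}
so each fiber contains at most $\ell+2$ points of $N(J)$. At most $d^n$ elements of $\Gamma_0$ have word length $n$, so
\begin{equation}\label{eq:growth}
\sum_{g\in\Gamma_0}(2d)^{-|g|}\le\sum_{n\ge0}2^{-n}=2 .
\end{equation}
This bound is the only property of $\Gamma_0$ used in the proof of Theorem~\ref{thm:finite}.

Both proofs end with the following standard fact.

\begin{lemma}\label{lem:01}
Let $\Lambda$ be a countably infinite group and $(\zeta_x)_{x\in\Lambda}$ an i.i.d.\ family. An event that is invariant under left translation of the index has probability $0$ or $1$.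
\end{lemma}

\begin{proof}
Let $A$ be invariant and $\delta>0$. There is an event $A'$ depending on a finite set $F$ of indices with $\mathbb{P}(A\triangle A')\le\delta$. Since $\Lambda$ is infinite, there is $\gamma\notin FF^{-1}$, and then $\gamma F\cap F=\emptyset$. The translate $A''$ of $A'$ depending on $\gamma F$ is independent of $A'$, has the same probability, and $\mathbb{P}(A\triangle A'')\le\delta$ by invariance. So $|\mathbb{P}(A)-\mathbb{P}(A')^2|=|\mathbb{P}(A)-\mathbb{P}(A'\cap A'')|\le2\delta$, and $\delta\to0$ gives $\mathbb{P}(A)=\mathbb{P}(A)^2$.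
\end{proof}

\section{Two lengths}\label{sec:two}

Suppose that only the lengths $1$ and $L\ge2$ occur, with $p(L)=t$, so that $\mathbb{E}_\nu|H|^2\ge tL^2$. Let $\mathcal{Z}_0$ be the union of the present intervals of length $1$; vertices belong to it independently with probability at most $\lambda$. Call two long intervals $J,J'$ \emph{linked} if they touch or if a cluster of $\mathcal{Z}_0$ meets both $N(J)$ and $N(J')$. How many present long intervals are linked to $J=\{e\}\times[0,L-1]$?

Consider first links through a single vertex $x\in N(J)\cap\mathcal{Z}_0$. The vertex-by-vertex exploration counts pairs $(x,J')$ with $J'$ present and touching $x$. There are order $L$ choices of $x$ and, for each, order $L$ positions of $J'$, so for fixed $\lambda$ the count is proportional to $tL^2$. This is the second moment. But every such $J'$ lies within distance $2$ of $J$, so its position $(v,a)$ has $|v|\le2$ and $|a|\le L+1$. The expected number of distinct present $J'$ is thus at most $(1+d+d^2)(2L+3)\lambda t$. Long intervals are parallel, and one that runs alongside $J$ is found from order $L$ different points.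

Larger clusters of $\mathcal{Z}_0$ reach farther fibers, of which there are exponentially many, so part of the factor $L$ comes back. To see how much, let $\delta=(d+2)\lambda$ and write $\delta=e^{-\alpha}$, with $\alpha\ge\log(2d)$. Let $J'$ have position $(v,a)$ and put $s(a)=\max(0,|a|-L+1)$, so that $D=|v|+s(a)$ is the distance between $J$ and $J'$. If $D>2$ and $J,J'$ are linked, then from one of the $(d+1)L+2\le(d+2)L$ points of $N(J)$ there starts a self-avoiding path in $\mathcal{Z}_0$ with $D-2$ edges. Since $G$ has degree $d+2$,
\begin{equation}\label{eq:twolink}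
\mathbb{P}(J,J'\text{ linked})\le\min\big\{1,(d+2)L\,\delta^{|v|+s(a)-2}\big\},
\end{equation}
which holds trivially for $D\le2$. The second entry of the minimum is the union bound over points, which produces the second moment; the first entry records that a pair is linked at most once. We interpolate with $\min(1,u)\le u^r$ for $0<r\le1$. Let $0\le\alpha'\le\alpha-\log(2d)$ and $r=(\alpha'+\log 2d)/\alpha$, so that $e^{\alpha'}\delta^r=1/(2d)$ and $\delta^r\le\frac12$. We have $s(a)=0$ for $2L-1$ values of $a$, and every positive value of $s$ is taken twice, so $\sum_a\delta^{rs(a)}\le2L+1\le3L$. With \eqref{eq:growth},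
\begin{equation}\label{eq:twosum}
\sum_{v,a}e^{\alpha'|v|}\,\mathbb{P}(J,J'\text{ linked})\le\big((d+2)L\big)^r\delta^{-2r}\cdot2\cdot3L\le6(d+2)(2de^{\alpha'})^2L^{1+r}.
\end{equation}
Take $\alpha'=0$. Long intervals are independent of $\mathcal{Z}_0$, so the expected number of present long intervals $J'\ne J$ linked to $J$ is at most $24d^2(d+2)\lambda tL^{1+r}$ with $r=\log(2d)/\alpha$. For instance, if $\delta\le(2d)^{-4}$ and $t=L^{-3/2}$, then $r\le\frac14$ and this expectation is at most $24d^2(d+2)\lambda L^{-1/4}$, while the second moment is at least $L^{1/2}$.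

An infinite second moment requires infinitely many lengths, and we will add them scale by scale. At each scale the union of all shorter intervals plays the role of $\mathcal{Z}_0$, so we must carry along a rate at which connections decay in $|v|$. Inequality \eqref{eq:twosum} shows the trade: if the old rate is $\alpha$ and we want to keep the rate $\alpha'$, the exponent is $1+r$ with $r\alpha=\alpha'+\log(2d)$. A gain $L^{-\eta}$ over $L^2$ costs the fraction $\eta$ of the rate, and in addition $\log(2d)$. A fixed loss of $\log(2d)$ at each scale cannot be afforded. We avoid it by carrying a bound on a weighted \emph{sum} over fibers, as in \eqref{eq:decay}, instead of a pointwise bound like \eqref{eq:twolink}; H\"older's inequality then charges only $\eta\log(2d)\le\eta\alpha$, and the new rate is $(1-2\eta)\alpha$. The scheme closes if the fractions $\eta$ are summable over the scales while the gains $L^{-\eta}$ beat the second moment carried by each scale. Condition \eqref{eq:D} guarantees this for the scales chosen below.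

\section{Finite clusters: proof of Theorem~\ref{thm:finite}}\label{sec:finite}

\subsection{Scales, rates and the inductive quantity}

Fix $\alpha>0$ and let $\alpha_0=2\max(\alpha,\log2d)$. For an integer $i_0\ge0$ and $j\ge1$ let
\[
L_j=2^{2^{j+i_0}},\qquad M_j=\sum_{L_j<\ell\le L_{j+1}}\ell^2p(\ell),\qquad\eta_j=\frac{\log^+M(L_{j+1})+2\log(j+1)}{\log L_j}>0 .
\]
Then $L_{j+1}=L_j^2$; in particular $L_j$ divides $L_{j+1}$ and $2L_j\le L_{j+1}$. The exponent $\eta_j$ is chosen so that $L_j^{-\eta_j}=\max(1,M(L_{j+1}))^{-1}(j+1)^{-2}$, and $M_j\le M(L_{j+1})$ gives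
\begin{equation}\label{eq:gain}
M_jL_j^{-\eta_j}\le(j+1)^{-2}.
\end{equation}
Since $\log L_j=2^{j+i_0}\log2$,
\[
\sum_{j\ge1}\eta_j=\frac{2}{\log2}\sum_{i\ge i_0+2}2^{-i}\log^+M\big(2^{2^i}\big)+\frac{2^{-i_0}}{\log2}\sum_{j\ge1}2^{1-j}\log(j+1),
\]
which tends to $0$ as $i_0\to\infty$ by \eqref{eq:D}. This is the only use of \eqref{eq:D}. Fix $i_0$ with $\sum_j\eta_j\le\frac14$ and define $\alpha_j=(1-2\eta_j)\alpha_{j-1}$ for $j\ge1$. The sequence $(\alpha_j)$ decreases, and $\prod(1-x_i)\ge1-\sum x_i$ for $x_i\in[0,1]$ gives
\begin{equation}\label{eq:rates}
\alpha_0\ge\alpha_j\ge\alpha_0/2=\max(\alpha,\log2d)\qquad(j\ge0).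
\end{equation}

\begin{remark}
Geometric scales would fail. With $L_j=2^j$ and $p(\ell)=c\ell^{-3}$ we have $M_j\ge c/2$, so summability of $M_jL_j^{-\eta_j}$ forces $j\eta_j\to\infty$ and hence $\sum_j\eta_j=\infty$. With $L_{j+1}=L_j^2$ the same law has $M(L_{j+1})=O(\log L_j)$ and $\eta_j=O(j2^{-j})$.
\end{remark}

An interval has \emph{class} $0$ if its length is at most $L_1$, and class $j\ge1$ if its length lies in $(L_j,L_{j+1}]$. Let $\mathcal{Z}_j$ be the union of the present intervals of class at most $j$, with $\mathcal{Z}_{-1}=\emptyset$. For vertex sets $A,B$ we write $A\leftrightarrow_jB$ if some cluster of $\mathcal{Z}_j$ meets both $A$ and $B$, and we write $x$ for $\{x\}$.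

In Section~\ref{sec:two} the factor $\delta^{s(a)}$ confined $J'$ to order $L$ heights. So besides the horizontal reach of a cluster of $\mathcal{Z}_j$ we must control its vertical reach, and the natural unit is the largest length $L_{j+1}$ in $\mathcal{Z}_j$. For an integer $U\ge1$ define the \emph{blocks} $\mathcal{B}_U(v,q)=\{v\}\times[qU,(q+1)U-1]$ for $v\in\Gamma_0$, $q\in\mathbb{Z}$; they partition $\Gamma$. For $j\ge0$ put
\[
F_j(v,q)=\mathbb{P}\big(o\leftrightarrow_j\mathcal{B}_{L_{j+1}}(v,q)\big),\qquad A_j=\sum_{v\in\Gamma_0,\,q\in\mathbb{Z}}e^{\alpha_j|v|+|q|}F_j(v,q).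
\]
By invariance, $\mathbb{P}(x\leftrightarrow_jx\mathcal{B}_{L_{j+1}}(v,q))=F_j(v,q)$ for every $x\in\Gamma$. We will prove $A_j\le1$ for all $j$ when $\lambda$ is small. Let
\[
C=75(d+1)^2e^{2\alpha_0+3},\qquad\varepsilon_j=C\lambda M_jL_j^{-\eta_j}.
\]

\begin{proposition}\label{prop:step}
Let $j\ge1$. If $A_{j-1}\le1$ and $\varepsilon_j\le\frac12$, then $A_j\le A_{j-1}+2C\varepsilon_j$.
\end{proposition}

\subsection{Chains and disjoint occurrence}

A connection in $\mathcal{Z}_j$ is a chain of class-$j$ intervals joined directly or through clusters of $\mathcal{Z}_{j-1}$ (Figure~\ref{fig:chain}). We want to bound the probability of a chain by a product. The class-$j$ intervals are independent, but the connections in $\mathcal{Z}_{j-1}$ are not: one large cluster could provide all of them at once. In a shortest chain the clusters are distinct, and this is what the van den Berg--Kesten inequality needs.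

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.45cm]
\foreach \x in {0,...,8} \draw[gray!60] (\x,0)--(\x,8);
\fill[gray!40] (0.5,1.5) ellipse [x radius=0.75cm, y radius=0.3cm];
\fill[gray!40] (4.5,6) ellipse [x radius=0.75cm, y radius=0.3cm];
\fill[gray!40] (7.5,3) ellipse [x radius=0.75cm, y radius=0.3cm];
\fill (0,1.5) circle (1.5pt) node[left=8pt] {$o$};
\draw[line width=2pt] (2,0.5)--(2,4.5) node[above left] {$J_1$};
\draw[line width=2pt] (3,3.5)--(3,7.5) node[left] {$J_2$};
\draw[line width=2pt] (6,2)--(6,6.5) node[above right] {$J_3$};
\draw[dashed] (7.85,1) rectangle (8.15,6);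
\node[right] at (8.2,5.5) {$B$};
\end{tikzpicture}
\caption{A chain from the origin $o$ to a target set $B$ in $\Gamma_0\times\mathbb{Z}$. Vertical lines are fibers over a path in the Cayley graph of $\Gamma_0$, thick segments are long intervals, and shaded regions are distinct clusters formed by shorter intervals. Here $J_1$ and $J_2$ touch directly; the other three links go through clusters.}
\label{fig:chain}
\end{figure}

We recall the inequality. On $\{0,1\}^n$ with a product measure, an event $E$ is \emph{increasing} if $\omega\in E$ and $\omega\le\omega'$ imply $\omega'\in E$. For increasing events $E_1,\dots,E_r$, the \emph{disjoint occurrence} $E_1\circ\dots\circ E_r$ is the increasing event that there are pairwise disjoint sets $I_1,\dots,I_r\subseteq\{i:\omega_i=1\}$ with $\mathbf{1}_{I_k}\in E_k$ for each $k$. The inequality of van den Berg and Kesten~\cite{BK} states $\mathbb{P}(E_1\circ E_2)\le\mathbb{P}(E_1)\mathbb{P}(E_2)$. Since $E_1\circ\dots\circ E_r\subseteq(E_1\circ\dots\circ E_{r-1})\circ E_r$, with $I_1\cup\dots\cup I_{r-1}$ as witness for the first factor, induction gives $\mathbb{P}(E_1\circ\dots\circ E_r)\le\prod_k\mathbb{P}(E_k)$.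

\begin{lemma}\label{lem:BK}
Let $A_1,B'_1,\dots,A_r,B'_r$ be finite vertex sets and let $E$ be the event that there are distinct clusters $K_1,\dots,K_r$ of $\mathcal{Z}_{j-1}$ such that $K_k$ meets $A_k$ and $B'_k$ for each $k$. Then $\mathbb{P}(E)\le\prod_k\mathbb{P}(A_k\leftrightarrow_{j-1}B'_k)$.
\end{lemma}

\begin{proof}
Enumerate the intervals of class at most $j-1$, and let $E_k^{(n)}$ be the event that some component of the union of the present intervals among the first $n$ meets $A_k$ and $B'_k$. It is an increasing event of $n$ independent Bernoulli variables, and $E_k^{(n)}\subseteq\{A_k\leftrightarrow_{j-1}B'_k\}$. On $E$, take a finite path in $K_k$ from $A_k$ to $B'_k$ and, for each of its vertices, a present interval of class at most $j-1$ covering it. These intervals are connected subsets of $\mathcal{Z}_{j-1}$ meeting $K_k$, hence contained in $K_k$, so the families obtained for different $k$ are disjoint. Therefore $E\subseteq\bigcup_n(E_1^{(n)}\circ\dots\circ E_r^{(n)})$. The union is increasing in $n$, because a witness for $n$ is a witness for $n+1$, and each term has probability at most $\prod_k\mathbb{P}(E_k^{(n)})\le\prod_k\mathbb{P}(A_k\leftrightarrow_{j-1}B'_k)$.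
\end{proof}

For $j\ge0$, class-$j$ intervals $J,J'$ and a finite set $B$, define the weights of the first, middle and last links of a chain:
\begin{align*}
\sigma(J)&=\mathbf{1}[o\in J]+\mathbb{P}\big(o\leftrightarrow_{j-1}N(J)\big),\\
\kappa(J,J')&=\mathbf{1}[J,J'\text{ touch}]+\mathbb{P}\big(N(J)\leftrightarrow_{j-1}N(J')\big),\\
\tau(J,B)&=\mathbf{1}[J\cap B\ne\emptyset]+\mathbb{P}\big(N(J)\leftrightarrow_{j-1}B\big).
\end{align*}
For $j=0$ only the indicators remain.

\begin{lemma}\label{lem:chain}
For $j\ge0$ and every finite set $B$,
\begin{multline}\label{eq:chain}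
\mathbb{P}(o\leftrightarrow_jB)\le\mathbb{P}(o\leftrightarrow_{j-1}B)\\+\sum_{s\ge1}\ \sum_{J_1,\dots,J_s}\sigma(J_1)\prod_{i=1}^s\lambda p(|J_i|)\prod_{i=1}^{s-1}\kappa(J_i,J_{i+1})\;\tau(J_s,B),
\end{multline}
where the inner sum is over class-$j$ intervals.
\end{lemma}

\begin{proof}
Form a graph whose nodes are the present class-$j$ intervals and the clusters of $\mathcal{Z}_{j-1}$, two nodes being adjacent if they touch. The nodes cover $\mathcal{Z}_j$. Along a path in $\mathcal{Z}_j$, nodes containing the same vertex or consecutive vertices are equal or touch. So if $o\leftrightarrow_jB$, there is a node path from a node containing $o$ to a node meeting $B$. Take a shortest one. Its nodes are distinct, and no two consecutive nodes are clusters, since distinct clusters of $\mathcal{Z}_{j-1}$ do not touch. If it contains no interval, it is a single cluster and $o\leftrightarrow_{j-1}B$. Otherwise let $J_1,\dots,J_s$ be its intervals in order. A set touches $J$ exactly when it meets $N(J)$, so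
\begin{itemize}
\item either $o\in J_1$, or a cluster of $\mathcal{Z}_{j-1}$ contains $o$ and meets $N(J_1)$;
\item for $1\le i<s$, either $J_i$ and $J_{i+1}$ touch, or a cluster meets $N(J_i)$ and $N(J_{i+1})$;
\item either $J_s$ meets $B$, or a cluster meets $N(J_s)$ and $B$;
\end{itemize}
and all clusters used are distinct. Fix $s$, distinct intervals $J_1,\dots,J_s$, and one of the two alternatives for each of the $s+1$ links. The $J_i$ are all present with probability at most $\prod_i\lambda p(|J_i|)$, independently of $\mathcal{Z}_{j-1}$. A link of the first kind imposes a deterministic condition, and the links of the second kind are bounded together by Lemma~\ref{lem:BK}. Summing over the $2^{s+1}$ choices of alternatives gives the product of $\sigma$, the $\kappa$'s and $\tau$. Dropping the requirement that the $J_i$ be distinct only increases the sum.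
\end{proof}

\subsection{Weighted sums over one link}

To bound $A_j$ we multiply \eqref{eq:chain} by $e^{\alpha_j|v|+|q|}$ and sum over the target block. We pass this weight backward along the chain, one link at a time, and for that each interval needs a weight of its own. Fix $j\ge0$, write $U'=L_{j+1}$ and $\alpha'=\alpha_j$, and for $J$ with position $(v,a)$ put
\[
\omega(J)=e^{\alpha'|v|+|a|/U'} .
\]
If $J$ has position $(v_J,a_J)$ and $J'$ has position $(v_Jv,a_J+a)$, then
\begin{equation}\label{eq:submult}
\omega(J')\le\omega(J)\,e^{\alpha'|v|+|a|/U'}.
\end{equation}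
We also note that
\begin{equation}\label{eq:blockindex}
qU'\le z<(q+1)U'\quad\text{implies}\quad|q|\le|z|/U'+1,
\end{equation}
since $q\le z/U'$ if $q\ge0$, and $|z|>(|q|-1)U'$ if $q<0$. We begin with the indicator terms.

\begin{lemma}\label{lem:direct}
Let $j\ge0$, $1\le\ell,\ell'\le U'$, and let $J$ be an interval of length $\ell$.
\begin{enumerate}
\item[(i)] The sum of $\omega(I)$ over intervals $I\ni o$ of length $\ell$ is at most $e\ell$.
\item[(ii)] The sum of $\omega(J')$ over intervals $J'$ of length $\ell'$ touching $J$ is at most $3(d+1)e^{\alpha_0+1}\max(\ell,\ell')\,\omega(J)$.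
\item[(iii)] The sum of $e^{\alpha'|v|+|q|}$ over blocks $\mathcal{B}_{U'}(v,q)$ meeting $J$ is at most $2e^2\omega(J)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The position is $(e,a)$ with $-\ell<a\le0$, and each such weight is at most $e$.

(ii) With $(v,a)$ as in \eqref{eq:submult}, touching forces $v\in B_1$ and $-\ell'\le a\le\ell$. There are at most $(d+1)(\ell+\ell'+1)\le3(d+1)\max(\ell,\ell')$ such pairs, and $|v|\le1$, $|a|\le U'$.

(iii) Since $\ell\le U'$, the interval $J$ meets at most two blocks. They lie in the fiber of $J$, and a common point has height $z$ with $|z|\le|a_J|+U'$, so $|q|\le|a_J|/U'+2$ by \eqref{eq:blockindex}.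
\end{proof}

For the rest of this subsection let $j\ge1$, assume $A_{j-1}\le1$, and write $U=L_j$, $\eta=\eta_j$, $F=F_{j-1}$. Thus $2U\le U'$, class-$j$ lengths satisfy $U<\ell\le U'$, and $F$ refers to blocks of height $U$. If $X$ is a set of at most $\ell+2$ vertices, such as the part of $N(J)$ in one fiber, then a union bound and invariance give
\begin{equation}\label{eq:min}
\mathbb{P}\big(x\leftrightarrow_{j-1}x\mathcal{B}_U(g,q)\text{ for some }x\in X\big)\le\psi_\ell(g,q):=\min\{1,(\ell+2)F(g,q)\}.
\end{equation}
This is the analogue of \eqref{eq:twolink}, and the next lemma, the heart of the proof, replaces \eqref{eq:twosum}. The vertical weight is $e^{|q|/2}$ because a displacement of $|q|U$ is at most $|q|/2$ in units of $U'$.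

\begin{lemma}\label{lem:key}
For every $\ell\ge1$,
\[
\Sigma(\ell):=\sum_{g\in\Gamma_0,\,q\in\mathbb{Z}}\psi_\ell(g,q)\,e^{\alpha'|g|+|q|/2}\le18\,\ell^{1-\eta}.
\]
\end{lemma}

\begin{proof}
Let $r=1-\eta\in[\frac34,1)$. We have $\psi_\ell\le(3\ell F)^r$, so each term is at most
\[
(3\ell)^r\cdot\big(F(g,q)e^{\alpha_{j-1}|g|+|q|}\big)^r\cdot e^{(\alpha'-r\alpha_{j-1})|g|+(\frac12-r)|q|}.
\]
H\"older's inequality with exponents $1/r$ and $1/\eta$ gives
\[
\Sigma(\ell)\le(3\ell)^rA_{j-1}^r\Big(\sum_ge^{(\alpha'-r\alpha_{j-1})|g|/\eta}\sum_qe^{(\frac12-r)|q|/\eta}\Big)^\eta .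
\]
Here $\alpha'-r\alpha_{j-1}=(1-2\eta-1+\eta)\alpha_{j-1}=-\eta\alpha_{j-1}$, so the first sum is $\sum_ge^{-\alpha_{j-1}|g|}\le2$ by \eqref{eq:rates} and \eqref{eq:growth}. Next, $r\ge\frac34$ is equivalent to $\frac12-r\le-\eta$, so the second sum is at most $\sum_qe^{-|q|}=(e+1)/(e-1)\le3$. Hence $\Sigma(\ell)\le3\ell^r\cdot1\cdot6$.
\end{proof}

\begin{lemma}\label{lem:links}
Let $\ell,\ell'$ be class-$j$ lengths and let $J$ be an interval of length $\ell$. Then
\begin{align}
\sum_{I:\,|I|=\ell}\sigma(I)\,\omega(I)&\le C\ell,\label{eq:start}\\
\sum_{J':\,|J'|=\ell'}\kappa(J,J')\,\omega(J')&\le C\,\ell\ell'U^{-\eta}\,\omega(J),\label{eq:link}\\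
\sum_{v,q}\tau\big(J,\mathcal{B}_{U'}(v,q)\big)e^{\alpha'|v|+|q|}&\le C\,\ell\,U^{-\eta}\,\omega(J).\label{eq:end}
\end{align}
\end{lemma}

\begin{proof}
The indicator terms are covered by Lemma~\ref{lem:direct}, so the work is in the cluster terms. In each case we fix the relative position $(g,q)$ of the block that a cluster reaches and count the configurations compatible with it.

\emph{First link.} Let $I$ have position $(v,a)$. Then $\mathbb{P}(o\leftrightarrow_{j-1}N(I))\le\sum F(w,q)$, summed over blocks $\mathcal{B}_U(w,q)$ meeting $N(I)$. Fix $(w,q)$. By \eqref{eq:nbhd}, $w\in vB_1$, so there are at most $d+1$ choices of $v$, each with $|v|\le|w|+1$. Also $[a-1,a+\ell]$ must meet $[qU,qU+U-1]$, so $a\in[qU-\ell,qU+U]$. This leaves $U+\ell+1\le2\ell$ choices, each with $|a|\le|q|U+U'$, that is, $|a|/U'\le|q|/2+1$. The cluster terms contribute at most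
\[
2(d+1)e^{\alpha_0+1}\ell\sum_{w,q}F(w,q)e^{\alpha'|w|+|q|/2}\le2(d+1)e^{\alpha_0+1}\ell\,A_{j-1},
\]
using $\alpha'\le\alpha_{j-1}$. With Lemma~\ref{lem:direct}(i) the total is at most $3(d+1)e^{\alpha_0+1}\ell\le C\ell$.

\emph{Middle links.} Let $J^\ell=\{e\}\times[0,\ell-1]$. The function $\kappa$ is invariant under left translation, so by \eqref{eq:submult} the left side of \eqref{eq:link} is at most $\omega(J)\Phi(\ell,\ell')$, where
\[
\Phi(\ell,\ell')=\sum_{v,a}\kappa\big(J^\ell,(v,a)J^{\ell'}\big)e^{\alpha'|v|+|a|/U'}.
\]
Translating by $(v,a)^{-1}=(v^{-1},-a)$, and using that $\kappa$ is symmetric and $|v^{-1}|=|v|$, we see that $\Phi(\ell,\ell')=\Phi(\ell',\ell)$. So we may assume $\ell\le\ell'$ and run the union bound \eqref{eq:min} along the shorter interval. Let $J'=(v,a)J^{\ell'}$. If a cluster of $\mathcal{Z}_{j-1}$ contains $x=(u,b)\in N(J^\ell)$ and $y=(w,c)\in N(J')$, then $y\in x\mathcal{B}_U(g,q)$ with $g=u^{-1}w$ and $qU\le c-b\le qU+U-1$. By \eqref{eq:nbhd}, $u\in B_1$, $w\in vB_1$, $b\in[-1,\ell]$ and $c\in[a-1,a+\ell']$. Applying \eqref{eq:min} to the part of $N(J^\ell)$ in the fiber of $u$,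
\[
\mathbb{P}\big(N(J^\ell)\leftrightarrow_{j-1}N(J')\big)\le\sum_{u,w,q}\psi_\ell(u^{-1}w,q),
\]
summed over the triples for which such $b,c$ exist. Now sum over $(v,a)$ and fix $(g,q)$. There are $d+1$ choices of $u$, then $w=ug$, then $d+1$ choices of $v\in wB_1$, and $|v|\le|g|+2$. Since $c\in[qU-1,qU+U+\ell-1]$ and $a\in[c-\ell',c+1]$, we have $a\in[qU-1-\ell',qU+U+\ell]$. This leaves $U+\ell+\ell'+2\le3\ell'+1\le4\ell'$ choices, each with $|a|\le|q|U+2U'$. The cluster terms contribute at most
\[
(d+1)^2e^{2\alpha_0+2}\cdot4\ell'\,\Sigma(\ell)\le72(d+1)^2e^{2\alpha_0+2}\,\ell'\ell^{1-\eta}.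
\]
Adding the count of touching pairs from the proof of Lemma~\ref{lem:direct}(ii) gives $\Phi(\ell,\ell')\le C\ell'\ell^{1-\eta}\le C\ell\ell'U^{-\eta}$, because $\ell>U$.

\emph{Last link.} Let $J$ have position $(v_J,a_J)$. If a cluster contains $x=(v_Ju,b)\in N(J)$ and $(v,z)\in\mathcal{B}_{U'}(v,q)$, then $(v,z)\in x\mathcal{B}_U(g,q')$ with $v=v_Jug$ and $q'U\le z-b\le q'U+U-1$, where $u\in B_1$ and $b\in[a_J-1,a_J+\ell]$. By \eqref{eq:min},
\[
\mathbb{P}\big(N(J)\leftrightarrow_{j-1}\mathcal{B}_{U'}(v,q)\big)\le\sum_{u,q'}\psi_\ell(u^{-1}v_J^{-1}v,q'),
\]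
summed over the pairs for which such $b,z$ exist. Sum over $(v,q)$ and fix $(u,g,q')$. Then $v$ is determined, with $|v|\le|v_J|+1+|g|$, and $z-a_J-q'U\in[-1,\ell+U-1]$. These are $\ell+U+1\le2U'$ consecutive values of $z$, so at most $3$ values of $q$ occur, and $|z|\le|a_J|+|q'|U+2U'$ gives $|q|\le|a_J|/U'+|q'|/2+3$ by \eqref{eq:blockindex}. The cluster terms contribute at most $3(d+1)e^{\alpha_0+3}\Sigma(\ell)\omega(J)\le54(d+1)e^{\alpha_0+3}\ell^{1-\eta}\omega(J)$. With Lemma~\ref{lem:direct}(iii) the total is at most $C\ell^{1-\eta}\omega(J)\le C\ell U^{-\eta}\omega(J)$.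
\end{proof}

The shape of the animals enters in the middle link. Once the fiber of $J'$ is fixed, only $O(\max(\ell,\ell'))$ positions are within reach of $J$, however many pairs of points could be connected. Without the minimum in \eqref{eq:min} the same count gives $\ell\ell'$, and with it the full second moment.

\begin{proof}[Proof of Proposition~\ref{prop:step}]
Take $B=\mathcal{B}_{U'}(v,q)$ in \eqref{eq:chain}, multiply by $e^{\alpha'|v|+|q|}$ and sum over $(v,q)$. All terms are nonnegative, so sums may be taken in any order.

Let $R=U'/U$, an integer. The block $\mathcal{B}_{U'}(v,q)$ is the disjoint union of the blocks $\mathcal{B}_U(v,q')$ with $qR\le q'\le(q+1)R-1$, and these have $|q'|\ge|q|$: if $q\ge0$ then $q'\ge qR\ge q$, and if $q<0$ then $q'\le(q+1)R-1\le q$. Each $q'$ occurs for exactly one $q$. So the first term of \eqref{eq:chain} contributes at most $\sum_{v,q'}e^{\alpha_{j-1}|v|+|q'|}F(v,q')=A_{j-1}$.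

In the $s$-th term fix the lengths $\ell_1,\dots,\ell_s$. Sum over $(v,q)$ with \eqref{eq:end}, then over the positions of $J_s,\dots,J_2$ in this order with \eqref{eq:link}, then over the position of $J_1$ with \eqref{eq:start}. The result is at most
\[
C\ell_1\cdot\prod_{i=1}^{s-1}C\ell_i\ell_{i+1}U^{-\eta}\cdot C\ell_sU^{-\eta}\cdot\prod_{i=1}^s\lambda p(\ell_i)=C\prod_{i=1}^sC\lambda U^{-\eta}\ell_i^2p(\ell_i),
\]
since each $\ell_i$ receives one factor from the link before it and one from the link after it. Summing over class-$j$ lengths gives $C\varepsilon_j^s$, and $\sum_{s\ge1}\varepsilon_j^s\le2\varepsilon_j$.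
\end{proof}

\subsection{The induction and the finiteness of clusters}

\emph{Base case.} Let $j=0$, so $U'=L_1$, and put $b=3(d+1)e^{\alpha_0+1}L_1\lambda$. In \eqref{eq:chain} the first term vanishes and $\sigma,\kappa,\tau$ are indicators. We sum as above, using Lemma~\ref{lem:direct} and $\sum_\ell p(\ell)\le1$. The last link gives the factor $2e^2$; each of $J_s,\dots,J_2$ gives at most $\sum_{\ell'\le L_1}\lambda p(\ell')\cdot3(d+1)e^{\alpha_0+1}L_1\le b$; and $J_1$ gives at most $\sum_{\ell\le L_1}\lambda p(\ell)e\ell\le b$. Hence $A_0\le2e^2\sum_{s\ge1}b^s$.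

\emph{Choice of $\lambda_0$.} Choose $\lambda_0>0$ such that for $\lambda\le\lambda_0$
\[
4e^2b\le\tfrac12\qquad\text{and}\qquad2C\sum_{j\ge1}\varepsilon_j=2C^2\lambda\sum_{j\ge1}M_jL_j^{-\eta_j}\le\tfrac12;
\]
the series converges by \eqref{eq:gain}. Then $b\le\frac12$, so $A_0\le4e^2b\le\frac12$, and every $\varepsilon_j\le\frac12$ as $C\ge1$. Proposition~\ref{prop:step} and induction give $A_j\le\frac12+2C\sum_{1\le i\le j}\varepsilon_i\le1$ for all $j$.

\emph{Proof of \eqref{eq:decay}.} Since $\alpha_j\ge\alpha$ and $\mathbb{P}(o\leftrightarrow_j\{v\}\times\mathbb{Z})\le\sum_qF_j(v,q)$, we have $\sum_ve^{\alpha|v|}\mathbb{P}(o\leftrightarrow_j\{v\}\times\mathbb{Z})\le A_j\le1$. A path in $\mathcal{Z}$ is covered by finitely many present intervals and so lies in some $\mathcal{Z}_j$. Thus the events $\{o\leftrightarrow_j\{v\}\times\mathbb{Z}\}$ increase to the event in \eqref{eq:decay}, and monotone convergence gives \eqref{eq:decay}. In particular the expected number of fibers met by the cluster of $o$ is at most $1$, so this number is almost surely finite.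

\emph{Finiteness.} It remains to exclude a cluster that is infinite inside finitely many fibers. This needs a finite first moment, which follows from \eqref{eq:gain}: $M_j\le L_j^{\eta_j}\le L_j^{1/4}$, so
\[
\mathbb{E}_\nu|H|\le L_1+\sum_{j\ge1}M_j/L_j\le L_1+\sum_{j\ge1}L_j^{-3/4}<\infty .
\]
Let $Q\subseteq\Gamma_0$ be finite and let $E_z$ be the event that $Q\times\{z\}$ is disjoint from $\mathcal{Z}$. Each vertex is uncovered with probability $e^{-\lambda\mathbb{E}_\nu|H|}$ and fibers are independent, so $\mathbb{P}(E_z)=e^{-\lambda|Q|\mathbb{E}_\nu|H|}>0$ for all $z$. Let $\zeta_z$ be the family of the $\xi(J)$ with position in $Q\times\{z\}$; then $(\zeta_z)_{z\in\mathbb{Z}}$ is i.i.d., and $E_z$ is the shift of $E_0$ by $z$. The event that $E_z$ occurs for infinitely many $z>0$ is shift invariant, and its probability is $\lim_n\mathbb{P}(\bigcup_{z\ge n}E_z)\ge\mathbb{P}(E_0)>0$. By Lemma~\ref{lem:01} with $\Lambda=\mathbb{Z}$ it has probability $1$, and the same argument applies to $z<0$. The height changes by at most $1$ along an edge, so a connected subset of $\mathcal{Z}\cap(Q\times\mathbb{Z})$ lies between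 two empty levels and is finite. Almost surely this holds for all countably many finite $Q$ at once, in particular for the random finite set of fibers met by the cluster of $o$. So that cluster is almost surely finite, and by invariance so is the cluster of each of the countably many vertices. This proves Theorem~\ref{thm:finite}.\qed

\section{Infinite clusters: proof of Theorem~\ref{thm:infinite}}\label{sec:infinite}

The mechanism of Section~\ref{sec:finite} now works in the other direction. There each scale cost a fraction $\eta_j$ of the decay rate, and the fractions were summable. Under the hypothesis of Theorem~\ref{thm:infinite} there are infinitely many scales that each remove a fixed fraction of the rate. We make this precise by asking how many consecutive fibers, $m$, can be crossed with probability $\frac12$ inside a strip of height $n$. The ratio $(\log n)/m$ plays the role of the rate, and we show that it can be driven to $0$. Then the exponential growth of a tree in $G_0$ produces a supercritical branching process.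

Fix $\lambda>0$ and put $\theta=\varepsilon/2$.

\subsection{Covering a window}

We first find scales at which long intervals are frequent. Since $\ell^{2-\varepsilon}=\int_0^\ell(2-\varepsilon)x^{1-\varepsilon}\,dx\le2\sum_{L\le\ell}L^{1-\varepsilon}$, we have $\mathbb{E}_\nu|H|^{2-\varepsilon}\le2\sum_LL^{1-\varepsilon}\nu(|H|\ge L)$. If $\nu(|H|\ge L)\le L^{-2+\theta}$ held for all large $L$, the terms would eventually be at most $L^{-1-\theta}$ and the moment would be finite. So $\nu(|H|\ge L)>L^{-2+\theta}$ for infinitely many $L$. For such $L\ge2$ and $n=\lfloor L/2\rfloor$ we have $2n\le L\le3n$, hence $\nu(|H|\ge2n)\ge(3n)^{-2+\theta}\ge n^{-2+\theta}/9$. Thus the set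
\[
\mathcal{N}=\big\{n\ge1:\nu(|H|\ge2n)\ge n^{-2+\theta}/9\big\}
\]
is infinite.

Long intervals create dependence along a whole fiber. To obtain independence between distant heights we truncate: replace each present interval of length $\ell$ by its lowest $\min(\ell,2n)$ vertices, and let $\mathcal{Z}^{(n)}$ be the union of these \emph{$n$-truncated intervals}. Then $\mathcal{Z}^{(n)}\subseteq\mathcal{Z}^{(n')}\subseteq\mathcal{Z}$ for $n\le n'$. A \emph{window} of height $n$ is a set $W=[b,b+n-1]\subseteq\mathbb{Z}$. We say that $v$ is \emph{covered on $W$} if $\{v\}\times W$ is contained in a single $n$-truncated interval, and we let $\rho(n)$ be the probability of this event, which does not depend on $v$ or $b$.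

\begin{lemma}\label{lem:cover}
There is $n_*\ge2$ such that every $n\in\mathcal{N}$ with $n\ge n_*$ satisfies
\[
\log\frac{2}{\rho(n)}\le\Big(1-\frac\theta2\Big)\log n;\qquad\text{in particular }\rho(n)\ge\frac1n .
\]
\end{lemma}

\begin{proof}
A present interval of length at least $2n$ with position $(v,a)$, $a\in[b-n,b]$, has truncation $\{v\}\times[a,a+2n-1]\supseteq\{v\}\times W$. The sum of $\xi(J)$ over such intervals is Poisson with mean at least $\lambda n\,\nu(|H|\ge2n)\ge x:=\lambda n^{-1+\theta}/9$. For large $n$ we have $x\le1$, so $\rho(n)\ge1-e^{-x}\ge x/2$ and $\log(2/\rho(n))\le\log(36/\lambda)+(1-\theta)\log n$. This is at most $(1-\theta/2)\log n$ once $n^{\theta/2}\ge36/\lambda$.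
\end{proof}

\subsection{Crossing many fibers}

Let $v_1,\dots,v_m$ be a path of distinct vertices in $G_0$ and $W$ a window of height $n$. We say that $v_1,\dots,v_m$ is \emph{crossed in $W$} if there is a path in $\mathcal{Z}^{(n)}\cap(\{v_1,\dots,v_m\}\times W)$ from the fiber of $v_1$ to the fiber of $v_m$ that uses only edges inside fibers and edges between the fibers of $v_i$ and $v_{i+1}$. Fibers are independent, identically distributed and invariant under vertical shifts, so the probability depends only on $(n,m)$. Let $\mathcal{C}(n,m)$ be the statement that it is at least $\frac12$. For $m=1$ we ask only for a vertex of $\mathcal{Z}^{(n)}$ in $\{v_1\}\times W$. A present interval has its position there with probability $1-e^{-\lambda n}$, so $\mathcal{C}(n,1)$ holds for $n\ge(\log2)/\lambda$.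

Two crossings placed side by side need not join, since one may end at a height where the other does not start. A covered fiber between them joins them, at the cost of the probability $\rho(n)$. A taller window of height $n'$ offers order $n'/n$ independent attempts, enough to pay for about $\log(n'/n)/\log(2/\rho(n))$ covered fibers.

\begin{lemma}\label{lem:cross}
Suppose that $\rho(n)>0$, that $\mathcal{C}(n,m)$ holds, that $n'\ge8n$, and that
\[
N=\Big\lfloor\frac{\log(n'/8n)}{\log(2/\rho(n))}\Big\rfloor\ge1 .
\]
Then $\mathcal{C}(n',N(m+1))$ holds.
\end{lemma}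

\begin{proof}
Take a path of $N(m+1)$ distinct vertices, split into $N$ consecutive groups of $m+1$, and a window $[b,b+n'-1]$. Let $K=\lfloor n'/4n\rfloor\ge n'/8n$, and consider the windows $W_k=[b+4nk,\,b+4nk+n-1]$ for $0\le k<K$, all contained in the large window. Let $E_k$ be the event that in every group the first vertex is covered on $W_k$ and the remaining $m$ vertices are crossed in $W_k$. By independence of fibers, $\mathbb{P}(E_k)\ge(\rho(n)/2)^N\ge8n/n'$, the last step by the definition of $N$.

On $E_k$ the whole path is crossed. Indeed, start in the first covered fiber at the height where the crossing of the first group begins and step across to it. At its end step into the next covered fiber, which is full on $W_k$, move vertically to the starting height of the next crossing, and continue until the crossing of the last group ends in the last fiber. The path lies in $\mathcal{Z}^{(n)}\subseteq\mathcal{Z}^{(n')}$.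

An $n$-truncated interval has length at most $2n$, so $E_k$ depends only on intervals whose position has height in $[b+4nk-2n+1,\,b+4nk+n-1]$. These ranges are disjoint for different $k$, so the $E_k$ are independent, and all of them fail with probability at most $(1-8n/n')^K\le e^{-8nK/n'}\le e^{-1}<\frac12$.
\end{proof}

\begin{lemma}\label{lem:iterate}
There are pairs $(n_i,m_i)$, $i\ge1$, with $n_i\in\mathcal{N}$, $n_i\ge n_*$, $\mathcal{C}(n_i,m_i)$, and $m_i/\log n_i\to\infty$.
\end{lemma}

\begin{proof}
Choose $n_1\in\mathcal{N}$ with $n_1\ge\max(n_*,(\log2)/\lambda)$ and $m_1=1$. Given $(n,m)=(n_i,m_i)$, Lemma~\ref{lem:cover} shows that for $n'\ge8n$ the integer $N$ of Lemma~\ref{lem:cross} satisfies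
\[
N\ge\frac{\log n'-\log8n}{(1-\theta/2)\log n}-1 .
\]
Since $1/(1-\theta/2)>1+\theta/2$, the right side is at least $(1+\theta/2)\log n'/\log n\ge1$ for all large $n'$. Pick such an $n'$ in the infinite set $\mathcal{N}$ and put $n_{i+1}=n'$, $m_{i+1}=N(m+1)\ge Nm$. Then $\mathcal{C}(n_{i+1},m_{i+1})$ holds and $m_{i+1}/\log n_{i+1}\ge(1+\theta/2)\,m_i/\log n_i$.
\end{proof}

The strict inequality between the exponent $1-\theta/2$ in Lemma~\ref{lem:cover} and $1$ is where the hypothesis on the $(2-\varepsilon)$-th moment is used; with exponent $1$ this argument would gain no factor.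

\subsection{A uniformly growing tree}

So far $G_0$ has contributed only paths. Nonamenability enters now, and only here. We need exponentially many targets at distance $m+1$, arranged so that different generations use different fibers.

\begin{lemma}\label{lem:tree}
If $G_0$ is nonamenable, there are $c_0>0$, $\gamma>1$ and an infinite rooted tree $T\subseteq G_0$ in which every vertex has at least $c_0\gamma^m$ descendants at distance exactly $m+1$ in $T$, for every $m\ge0$.
\end{lemma}

For $F_2$ with free generators take $T=G_0$, $\gamma=3$, $c_0=1$. In general we use the theorem of Benjamini and Schramm~\cite{BS} that every graph with positive Cheeger constant contains a tree with positive Cheeger constant. (In a graph of degree at most $d$, counting the boundary by edges or by vertices changes its size by a factor of at most $d$, so positivity does not depend on the convention.) Such a tree may have dead ends, which we prune.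

\begin{proof}
Let $T'\subseteq G_0$ be a tree with Cheeger constant $h>0$. It is infinite, since a finite tree has empty boundary in itself. Root $T'$, and let $T$ consist of the vertices with infinitely many descendants in $T'$. Then $T$ contains the root and the parent of each of its other vertices, so it is a subtree, and each vertex of $T$ has a child in $T$ because degrees are finite. Fix $v\in T$, let $D_n$ be the set of its descendants in $T$ at distance $n$, so $|D_n|\ge1$, and let $S_m=\sum_{n<m}|D_n|\ge m$. For $m\ge1$ let $K$ be the union of $D_0,\dots,D_{m-1}$ and of all vertices of the branches of $T'$ that start at a child, not in $T$, of one of these vertices. Such branches are finite, so $K$ is finite, and $|K|\ge S_m$. The boundary edges of $K$ in $T'$ are the edges from $D_{m-1}$ to $D_m$ and possibly the edge from $v$ to its parent. Hence $|D_m|+1\ge hS_m$, and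
\[
S_{m+1}-\tfrac1h\ge(1+h)S_m-1-\tfrac1h=(1+h)\big(S_m-\tfrac1h\big).
\]
With $m_0=\lceil2/h\rceil$ we have $S_{m_0}-\frac1h\ge\frac1h$, so $|D_m|\ge hS_m-1\ge(1+h)^{m-m_0}$ for $m\ge m_0$. For $m<m_0$ the same bound follows from $|D_m|\ge1$. Take $\gamma=1+h$ and $c_0=(1+h)^{-m_0}$.
\end{proof}

\subsection{The branching process}

By Lemma~\ref{lem:iterate}, $m_i\log\gamma-\log n_i=\log n_i\,(m_i\log\gamma/\log n_i-1)\to\infty$. Fix $i$ such that $n=n_i$, $m=m_i$ satisfy $c_0\gamma^m>2n$, and let $k=\lceil c_0\gamma^m\rceil$. By Lemma~\ref{lem:cover},
\[
\mu:=k\rho(n)/2\ge c_0\gamma^m/(2n)>1,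
\]
and $k\ge2\mu>2$. Fix one window $W$ of height $n$. Let $T_*$ be the set of vertices of $T$ whose depth is divisible by $m+1$. For each $v\in T_*$ select, deterministically, $k$ descendants at distance $m+1$; they lie in $T_*$. A selected $w$, with path $v,f_1,\dots,f_m,w$ in $T$, is an \emph{offspring} of $v$ if $f_1,\dots,f_m$ is crossed in $W$ and $w$ is covered on $W$. This has probability at least $\rho(n)/2$. If $v$ is covered on $W$ and $w$ is an offspring of $v$, then $\{v\}\times W$ and $\{w\}\times W$ lie in the same cluster of $\mathcal{Z}$, since both ends of the crossing are adjacent to full windows.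

Let $Y_v\in[0,k]$ be the number of offspring of $v$, so $\mathbb{E}Y_v\ge\mu$. The set of offspring of $v$ depends only on the fibers over descendants of $v$ at distances $1,\dots,m+1$. For distinct $v,v'\in T_*$ these sets of fibers are disjoint: at equal depth they lie in disjoint subtrees, and at different depths they occupy disjoint ranges of depth. So the offspring sets of different vertices of $T_*$ are independent. The $Y_v$ need not have the same law, and the events that different selected $w$ are offspring of one $v$ are dependent, since their paths overlap; we therefore bound the survival probability directly, using only $\mathbb{E}Y_v\ge\mu$ and $Y_v\le k$.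

Say that $v$ \emph{survives $r$ generations} if there are $v=w_0,w_1,\dots,w_r$ with $w_{i+1}$ an offspring of $w_i$, and let $s_r$ be the infimum over $v\in T_*$ of the probability of this event. Put $s_*=\frac2k(1-\frac1\mu)\in(0,1)$. We claim that $s_r\ge s_*$ for all $r$; this holds for $s_0=1$. The events that the selected descendants $w$ of $v$ survive $r$ generations are independent of each other and of the offspring set of $v$. So if $s_r\ge s_*$, then $v$ survives $r+1$ generations with probability at least $\mathbb{E}[1-(1-s_*)^{Y_v}]$. For integers $0\le y\le k$ and $s\in[0,1]$, the Bonferroni inequality for $y$ independent events of probability $s$ gives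
\[
1-(1-s)^y\ge ys-\binom y2s^2\ge ys\Big(1-\frac k2s\Big).
\]
At $s=s_*$ the bracket equals $1/\mu$, so $\mathbb{E}[1-(1-s_*)^{Y_v}]\ge s_*\,\mathbb{E}Y_v/\mu\ge s_*$, which proves the claim.

The events that the root survives $r$ generations decrease in $r$, so all of them hold with probability at least $s_*$. Independently, the root is covered on $W$ with probability $\rho(n)$, as its fiber is not used by any offspring set. On the intersection, the cluster containing the window of the root meets fibers at arbitrarily large depth in $T$ and is infinite. So an infinite cluster exists with probability at least $\rho(n)s_*>0$. The existence of an infinite cluster is an event of the i.i.d.\ family $(\zeta_x)_{x\in\Gamma}$, where $\zeta_x$ is the list of animals placed at $x$, and it is invariant under left translation. By Lemma~\ref{lem:01} it has probability $1$. This proves Theorem~\ref{thm:infinite}.\qed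

\begin{thebibliography}{9}

\bibitem{BS}
Benjamini and Schramm, GAFA \textbf{7} (1997), 403--419.

\bibitem{BK}
van den Berg and Kesten, J. Appl. Probab. \textbf{22} (1985), 556--569.

\bibitem{PR}
G\'abor Pete and S\'andor Rokob, \emph{Nonamenable Poisson zoo}, arXiv:2505.07145 (2025).

\end{thebibliography}
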